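\title{Doubling projective metrics without bi-Lipschitz embeddings into Euclidean space}

\begin{abstract}
A metric on a convex domain in $\mathbb R^n$ is projective if it induces the Euclidean topology and line segments are its unique geodesics. We show that for every $n\ge2$ every convex domain in $\mathbb R^n$ carries a doubling projective metric that admits no bi-Lipschitz embedding into any superreflexive Banach space, in particular into no $\mathbb R^N$. The distance between two points is the measure of the lines that separate them, for a measure carried by nested bundles of nearly parallel lines. Although two lines cross only once, the bundles realize enough of a Laakso-type graph to force a logarithmically divergent obstruction. These metrics embed isometrically into $L_1$. We also show that for every $m$ some projective metric embeds into a Euclidean space but not into $\mathbb R^m$.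
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\Omega\subseteq\mathbb R^n$ be a convex domain, that is, a nonempty open convex set, and write $[P,Q]$ for the segment with endpoints $P,Q$. A metric $d$ on $\Omega$ is \emph{projective} (or \emph{Desarguesian}) if it induces the Euclidean topology and, for all $P,Q,R\in\Omega$,
\begin{equation}\label{eq:projective}
d(P,R)+d(R,Q)=d(P,Q)\iff R\in[P,Q].
\end{equation}
In other words, line segments are the unique geodesics of $d$. The metric of a strictly convex norm is projective, and so is the hyperbolic metric in the Beltrami--Klein model.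

A metric space is \emph{doubling} if there is a constant $M$ such that every ball of radius $r$ can be covered by at most $M$ balls of radius $r/2$. A map $f$ from a metric space $(X,d)$ to a normed space is a \emph{bi-Lipschitz embedding} if there is $L\ge1$ with $L^{-1}d(P,Q)\le\|f(P)-f(Q)\|\le L\,d(P,Q)$ for all $P,Q\in X$. Doubling is a finite-dimensionality condition that is uniform over all locations and scales. It is necessary for a bi-Lipschitz embedding into some $\mathbb R^N$, and for general metric spaces it is not sufficient. A projective metric need not be doubling; the Beltrami--Klein model is not. The following question comes from Kovalev's paper \cite{Kov}.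

\begin{quote}
Let $n\ge2$ and let $d$ be a doubling projective metric on a convex domain $\Omega\subseteq\mathbb R^n$. \textup{(a)} Does $(\Omega,d)$ admit a bi-Lipschitz embedding into $\mathbb R^N$ for some $N$? \textup{(b)} Can one always take $N=n$?
\end{quote}

The simplest cases suggest a positive answer. On an interval, \eqref{eq:projective} gives $d(P,Q)=|\varphi(P)-\varphi(Q)|$, where $\varphi$ is the signed distance to a base point, so for $n=1$ every projective metric embeds isometrically into $\mathbb R$. For a norm on $\mathbb R^n$ the identity map is a bi-Lipschitz embedding with $N=n$. Moreover, the obstruction to embedding that is described in Section~\ref{sec:four} needs shortest paths that split and rejoin at many scales, and this seems incompatible with unique geodesics. But uniqueness of geodesics is not a bi-Lipschitz invariant: the norm $\|\cdot\|_1+\varepsilon|\cdot|$ on $\mathbb R^2$ is strictly convex, and it is as close as we like to the $\ell^1$ norm, in which opposite corners of a square are joined by many geodesics. The real constraint is that all segments are geodesics, and it turns out to be too weak.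 Both parts of the question have a negative answer in every dimension $n\ge2$.

\begin{theorem}\label{thm:A}
For every $n\ge2$ there is a doubling projective metric on the convex domain $\mathbb R\times(0,1)\times\mathbb R^{n-2}\subset\mathbb R^n$ that admits no bi-Lipschitz embedding into a Hilbert space. In particular, it admits a bi-Lipschitz embedding into no $\mathbb R^N$.
\end{theorem}

Neither the shape of the domain nor the Hilbert structure of the target is essential.

\begin{theorem}\label{thm:B}
For every $n\ge2$ and every convex domain $\Omega\subseteq\mathbb R^n$, including $\mathbb R^n$ itself, there is a doubling projective metric on $\Omega$ that admits no bi-Lipschitz embedding into any superreflexive (for example, uniformly convex) Banach space. The metric of Theorem~\ref{thm:A} has this property too. These metrics embed isometrically into $L_1$.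
\end{theorem}

The last sentence shows that some hypothesis on the target is needed. Theorem~\ref{thm:A} answers (a), and therefore (b). Part (b) also fails for an independent reason: the dimension of the target cannot be bounded in terms of $n$.

\begin{theorem}\label{thm:C}
For all $n\ge2$ and $m\ge1$ there are a convex domain in $\mathbb R^n$ and a projective metric on it that admits a bi-Lipschitz embedding into some $\mathbb R^N$ (and so is doubling) but not into $\mathbb R^m$.
\end{theorem}

The metrics of Theorems~\ref{thm:A} and~\ref{thm:B} imitate the Crofton formula: the distance between two points of the plane is the measure of the set of lines that separate them (Section~\ref{sec:lines}). Four lines, two of which cross, already produce a graph with a cycle that no map into a Hilbert space can preserve without loss (Section~\ref{sec:four}). We iterate this picture, replacing each line by a thin bundle of four lines. Section~\ref{sec:model} studies the abstract doubling space that the iteration aims at, Section~\ref{sec:bundles} shows that the resulting metrics in the plane are doubling with a constant independent of the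 depth $K$ of the iteration, and Section~\ref{sec:heights} shows that the crossings can be placed so that the losses add up to at least a multiple of $\log K$. Section~\ref{sec:A} assembles bundles of all depths in a strip, and Section~\ref{sec:B} in the whole plane. Section~\ref{sec:C}, which proves Theorem~\ref{thm:C}, depends only on Section~\ref{sec:lines}.

\section{Doubling pseudometrics and measures on lines}\label{sec:lines}

Our metrics are sums of pseudometrics (symmetric functions that vanish on the diagonal and satisfy the triangle inequality, but may vanish at pairs of distinct points). We use a form of the doubling condition that does not refer to the centers of the covering sets, because it passes to subsets and pullbacks without loss. A pseudometric space $(X,\rho)$ is \emph{$D$-doubling} if every closed ball $B(x,r)$, $x\in X$, $r>0$, is covered by at most $D$ sets of diameter at most $r/2$. A constant is \emph{universal} if it is an absolute constant, or, for statements in $\mathbb R^n$, depends only on $n$.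

\begin{lemma}\label{lem:doubling}
\begin{enumerate}
\item[(i)] If $X$ is $D$-doubling, then $B(x,r)$ is covered by $D^k$ sets of diameter at most $2^{-k}r$, for every $k\ge1$. In particular, $X$ is doubling in the sense of Section~\ref{sec:intro}, with $M=D^2$.
\item[(ii)] The $D$-doubling property is preserved, with the same $D$, by passing to a subset, by multiplying $\rho$ by a constant, and by pulling $\rho$ back under an arbitrary map.
\item[(iii)] If $\rho_1,\rho_2$ on $X$ are $D_1$- and $D_2$-doubling, then $\rho_1+\rho_2$ is $D_1^2D_2^2$-doubling.
\item[(iv)] If $X_1\subseteq X$ is $D_1$-doubling, then $B(x,r)\cap X_1$ is covered by $D_1^2$ sets of diameter at most $r/2$, for every $x\in X$. Hence if $X=X_1\cup X_2$ and $X_i$ is $D_i$-doubling, then $X$ is $(D_1^2+D_2^2)$-doubling.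
\item[(v)] $\mathbb R^n$ is $D$-doubling for a universal $D$, and a space with a bi-Lipschitz embedding into $\mathbb R^N$ is doubling.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) A nonempty set of diameter at most $s$ lies in the closed ball of radius $s$ about any of its points; induct on $k$. For $k=2$ the covering sets lie in open and in closed balls of radius $r/2$.
(ii) Under a pullback, balls and covering sets are replaced by their preimages, and diameters do not increase; a subset is the pullback under an inclusion.
(iii) The ball $B_{\rho_1+\rho_2}(x,r)$ lies in $B_{\rho_1}(x,r)\cap B_{\rho_2}(x,r)$. Cover $B_{\rho_i}(x,r)$ by $D_i^2$ sets of $\rho_i$-diameter at most $r/4$ and take all pairwise intersections.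
(iv) If $B(x,r)\cap X_1$ contains a point $x_1$, it lies in the ball of $X_1$ with center $x_1$ and radius $2r$; apply (i) with $k=2$.
(v) A ball of radius $r$ lies in a cube of side $2r$, which splits into $\lceil4\sqrt n\,\rceil^n$ cubes of diameter at most $r/2$. If $f\colon X\to\mathbb R^N$ is bi-Lipschitz with constant $L$, cover the ball of radius $Lr$ about $f(x)$ by sets of diameter at most $2^{-k}Lr$ with $2^k\ge2L^2$, and take preimages.
\end{proof}

Call a pseudometric $\rho$ on a convex set \emph{additive on segments} if $\rho(P,Q)=\rho(P,R)+\rho(R,Q)$ whenever $R\in[P,Q]$. This is one half of \eqref{eq:projective}, and it is preserved by sums. The other half costs only a Euclidean summand.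

\begin{lemma}\label{lem:projective}
Let $\rho$ be a continuous pseudometric on a convex domain $\Omega$ that is additive on segments. Then $d(P,Q)=\rho(P,Q)+|P-Q|$ is a projective metric.
\end{lemma}

\begin{proof}
Both summands are additive on segments, so $d$ is. Suppose that $d(P,R)+d(R,Q)=d(P,Q)$. Both summands satisfy the triangle inequality, so both satisfy it with equality; from $|P-R|+|R-Q|=|P-Q|$ we get $R\in[P,Q]$. Since $d\ge|\cdot|$, Euclidean open sets are $d$-open, and since $d$ is continuous, $d$-balls are Euclidean open.
\end{proof}

We write points of the plane as $P=(x,y)$ and call $y$ the \emph{height}. Let $(\Lambda,\mu)$ be a finite measure space, and for $\lambda\in\Lambda$ let $f_\lambda\colon\mathbb R\to\mathbb R$ be an affine function, measurable in $\lambda$. We think of $\lambda$ as the line $x=f_\lambda(y)$. For measurable $S,T\subseteq\Lambda$ put $\sigma(S,T)=\mu(S\triangle T)=\|1_S-1_T\|_{L_1(\mu)}$, and define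
\[
S(P)=\{\lambda: f_\lambda(y)<x\},\qquad d_\mu(P,Q)=\sigma\bigl(S(P),S(Q)\bigr).
\]
Thus $S(P)$ is the set of lines to the left of $P$, and $d_\mu(P,Q)$ is the measure of the lines that separate $P$ from $Q$. All questions about $d_\mu$ are questions about the family of sets $S(P)$ with the distance $\sigma$.

\begin{lemma}\label{lem:crofton}
The function $d_\mu$ is a pseudometric on $\mathbb R^2$ that is additive on segments. If the set of lines through each point has measure zero, then $d_\mu$ is continuous.
\end{lemma}

\begin{proof}
It is the pullback of $\sigma$. For fixed $\lambda$ the function $P\mapsto1_{S(P)}(\lambda)$ is the indicator of an open half-plane. The half-plane and its complement are convex, so this function is monotone along each segment, and $|1_{S(P)}-1_{S(Q)}|=|1_{S(P)}-1_{S(R)}|+|1_{S(R)}-1_{S(Q)}|$ at $\lambda$ for $R\in[P,Q]$. Integrate over $\lambda$. If the line $\lambda$ misses $P_0$, then $1_{S(P)}(\lambda)$ is constant for $P$ near $P_0$. So $d_\mu(P,P_0)\to0$ as $P\to P_0$ by dominated convergence, and the triangle inequality gives joint continuity.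
\end{proof}

Lines that do not cross contribute only a one-dimensional pseudometric. Say that a measurable set $\Lambda'\subseteq\Lambda$ is \emph{ordered} on a set $I$ of heights if for all distinct $\lambda,\lambda'\in\Lambda'$ the sign of $f_\lambda(y)-f_{\lambda'}(y)$ is nonzero and does not depend on $y\in I$.

\begin{lemma}\label{lem:chain}
Let $\Lambda'$ be ordered on $I$ and put $\varphi(P)=\mu(S(P)\cap\Lambda')$. Then
\[
\mu\bigl((S(P)\triangle S(Q))\cap\Lambda'\bigr)=|\varphi(P)-\varphi(Q)|\qquad(P,Q\in\mathbb R\times I).
\]
\end{lemma}

\begin{proof}
The values $f_\lambda(y)$ define one total order on $\Lambda'$ for all $y\in I$, and each set $S(P)\cap\Lambda'$ is an initial segment of it. Two initial segments $T,T'$ of a total order are nested: if $\lambda\in T\setminus T'$, then every element of $T'$ precedes $\lambda$, so $T'\subseteq T$. For nested sets the measure of the symmetric difference is the difference of the measures.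
\end{proof}

\section{Four lines}\label{sec:four}

\subsection*{The picture}
Fix $t\in(0,1)$. In the strip $0<y<1$ take four lines, each of mass $\frac14$:
\[
f_1=-3,\qquad f_2=y-t,\qquad f_3=t-y,\qquad f_4=3 .
\]
Below height $t$ the lines appear from left to right in the order $1,2,3,4$, and above it in the order $1,3,2,4$. So $S(P)$ takes six values, $\emptyset$, $\{1\}$, $\{1,2\}$, $\{1,3\}$, $\{1,2,3\}$ and $\Lambda=\{1,2,3,4\}$, and $\sigma$ on these six sets is the path metric of the graph in Figure~\ref{fig:four} with edges of length $\frac14$. A low and a high horizontal segment trace out two shortest paths from $\emptyset$ to $\Lambda$ whose midpoints $\{1,2\}$ and $\{1,3\}$ are at distance $\frac12$.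

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.8,font=\small]
\draw[dashed] (-3.6,0)--(3.6,0);
\draw[dashed] (-3.6,3)--(3.6,3);
\draw[thick] (-2.5,0)--(-2.5,3) node[above]{$1$};
\draw[thick] (-1.4,0)--(1.4,3) node[above]{$2$};
\draw[thick] (1.4,0)--(-1.4,3) node[above]{$3$};
\draw[thick] (2.5,0)--(2.5,3) node[above]{$4$};
\node at (-3.1,1.5) {$\emptyset$};
\node at (-1.5,1.5) {$\{1\}$};
\node at (0,0.35) {$\{1,2\}$};
\node at (0,2.65) {$\{1,3\}$};
\node at (1.45,1.5) {$\{1,2,3\}$};
\node at (3.1,1.5) {$\Lambda$};
\begin{scope}[xshift=4.8cm]
\draw[thick] (0,1.5)--node[above]{$1$}(1.3,1.5);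
\draw[thick] (1.3,1.5)--node[below left]{$2^-$}(2.6,0.5)--node[below right]{$3^+$}(3.9,1.5);
\draw[thick] (1.3,1.5)--node[above left]{$3^-$}(2.6,2.5)--node[above right]{$2^+$}(3.9,1.5);
\draw[thick] (3.9,1.5)--node[above]{$4$}(5.2,1.5);
\foreach \a/\b in {0/1.5,1.3/1.5,2.6/0.5,2.6/2.5,3.9/1.5,5.2/1.5} \fill (\a,\b) circle (2.2pt);
\node[below] at (0,1.5) {$\emptyset$};
\node[below] at (5.2,1.5) {$\Lambda$};
\node[below] at (2.6,0.5) {$\{1,2\}$};
\node[above] at (2.6,2.5) {$\{1,3\}$};
\end{scope}
\end{tikzpicture}
\caption{Left: four lines in a strip; each region is labeled by the set of lines to its left. Right: the graph whose vertices are the six regions and whose edges join adjacent regions. An edge is labeled by the line crossed; the sign records whether the other middle line is crossed later ($-$) or has been crossed already ($+$).}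
\label{fig:four}
\end{figure}

\subsection*{The loss in a uniformly convex space}
Let $p\ge2$ and $c>0$. A Banach space $Y$ \emph{satisfies $(\mathrm{UC}_p)$ with constant $c$} if
\begin{equation}\label{eq:UC}
\Bigl\|\frac{a+b}2\Bigr\|^p+c\,\Bigl\|\frac{a-b}2\Bigr\|^p\le\frac12\bigl(\|a\|^p+\|b\|^p\bigr)\qquad(a,b\in Y).
\end{equation}
By the parallelogram law a Hilbert space satisfies \eqref{eq:UC} with $p=2$, $c=1$ and equality; this is all that Theorem~\ref{thm:A} needs. For Theorem~\ref{thm:B}, recall that the modulus of convexity of $Y$ is $\delta_Y(s)=\inf\{1-\|\frac{a+b}2\|:\|a\|,\|b\|\le1,\ \|a-b\|\ge s\}$, that $Y$ is uniformly convex if $\delta_Y(s)>0$ for $0<s\le2$, and that $Y$ is superreflexive if every Banach space whose finite-dimensional subspaces embed almost isometrically into $Y$ is reflexive. By Pisier's theorem \cite{Pis}, every superreflexive space has an equivalent norm with $\delta_Y(s)\ge Cs^p$ for some $C>0$ and $2\le p<\infty$, and by \cite[Proposition~7]{BCL} this property of a norm is equivalent to $(\mathrm{UC}_p)$ for some $c>0$. An equivalent norm changes only the constant of a bi-Lipschitz embedding.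 So it suffices to exclude embeddings into spaces that satisfy $(\mathrm{UC}_p)$.

The next lemma compares the slope of a map along the long diagonal of the graph in Figure~\ref{fig:four} with its slopes along the six edges. If the two midpoints stay apart, the $p$-th power of the long slope is smaller than the average by a fixed amount.

\begin{lemma}\label{lem:six}
Let $Y$ satisfy $(\mathrm{UC}_p)$ with constant $c$, let $\ell>0$, and let $a_0,a_1,a_2,a_2',a_3,a_4\in Y$ with $\|a_2-a_2'\|\ge2\ell$. Put $s=\|a_4-a_0\|/(4\ell)$ and
\begin{gather*}
s_1=\frac{\|a_1-a_0\|}{\ell},\quad s_{2^-}=\frac{\|a_2-a_1\|}{\ell},\quad s_{3^+}=\frac{\|a_3-a_2\|}{\ell},\\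
s_{3^-}=\frac{\|a_2'-a_1\|}{\ell},\quad s_{2^+}=\frac{\|a_3-a_2'\|}{\ell},\quad s_4=\frac{\|a_4-a_3\|}{\ell}.
\end{gather*}
Then
\[
s^p\le\tfrac14\bigl(s_1^p+s_4^p\bigr)+\tfrac18\bigl(s_{2^-}^p+s_{2^+}^p+s_{3^-}^p+s_{3^+}^p\bigr)-\tfrac c2 .
\]
\end{lemma}

\begin{proof}
Dividing all vectors by $\ell$, we may take $\ell=1$. Let $\xi=a_2-a_1$, $\xi'=a_2'-a_1$, $\zeta=a_3-a_2$, $\zeta'=a_3-a_2'$. Then $a_3-a_1=\frac{\xi+\xi'}2+\frac{\zeta+\zeta'}2$, and $\xi-\xi'=a_2-a_2'=-(\zeta-\zeta')$ has norm at least $2$. The triangle inequality, the convexity of $s\mapsto s^p$, and \eqref{eq:UC} applied to the pairs $\xi,\xi'$ and $\zeta,\zeta'$ give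
\[
\Bigl\|\frac{a_3-a_1}2\Bigr\|^p\le\frac12\Bigl\|\frac{\xi+\xi'}2\Bigr\|^p+\frac12\Bigl\|\frac{\zeta+\zeta'}2\Bigr\|^p\le\frac14\bigl(s_{2^-}^p+s_{3^-}^p+s_{3^+}^p+s_{2^+}^p\bigr)-c .
\]
Also $s\le\frac14s_1+\frac12\|\frac{a_3-a_1}2\|+\frac14s_4$, so $s^p\le\frac14s_1^p+\frac12\|\frac{a_3-a_1}2\|^p+\frac14s_4^p$ by convexity.
\end{proof}

\begin{example}\label{ex:four}
Let $f$ map the six sets of Figure~\ref{fig:four} to a Hilbert space, with $\sigma(z,z')\le\|f(z)-f(z')\|\le\Gamma\sigma(z,z')$. Lemma~\ref{lem:six} with $\ell=\frac14$ gives $\|f(\Lambda)-f(\emptyset)\|^2\le\Gamma^2-\frac12$. The left side is at least $1$, so $\Gamma^2\ge\frac32$.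
\end{example}

\subsection*{What iteration requires}
Replace each of the four lines by a thin copy of the whole picture and repeat $K$ times. If every edge of the graph were replaced by a copy of the graph at every step, the loss $\frac c2$ would be incurred $K$ times. Three difficulties arise. First, the iterated graphs must be doubling uniformly in $K$ (Section~\ref{sec:model}). Second, when two thin bundles cross, a point can lie inside both, and the sets $S(P)$ then fill the $4$-cycle with a two-dimensional square; there are many such squares, of all sizes, and they must not destroy the doubling property (Section~\ref{sec:bundles}). Third, line $2$ carries two edges, $2^-$ below height $t$ and $2^+$ above it, but the middle lines inside bundle $2$ cross only once, either below or above $t$. So only one of these two edges is replaced by a graph with a cycle, while the other is merely subdivided. Section~\ref{sec:heights} shows that at level $j$ a fraction at least $1/(j+1)$ of the edges, suitably weighted, can still be given a cycle.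

\section{The model space}\label{sec:model}

From now on $\Lambda=\{1,2,3,4\}^{\mathbb N}$ with the product topology and the uniform product probability $\mu$; it is compact, and points have measure zero. A finite word $v$ in the digits $1,\dots,4$ is identified with the set of sequences that begin with $v$, called a \emph{block of level $|v|$}. Blocks are open and closed, $\mu(v)=4^{-|v|}$, and $v$ is the disjoint union of its \emph{children} $v1,\dots,v4$. The empty word, written $o$, is the block $\Lambda$. Sets that differ by a null set are identified, so that $\sigma$ is a metric.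

The alphabet $E=\{1,2^-,2^+,3^-,3^+,4\}$ consists of the edges of the graph in Figure~\ref{fig:four}. A letter $h\in E$ has a digit $\bar h\in\{1,2,3,4\}$, and for a block $v$ it has a \emph{base} $\beta_v(h)$, the union of the children of $v$ that are crossed before the edge $h$:
\[
\begin{array}{c|cccccc}
h&1&2^-&3^-&2^+&3^+&4\\\hline
\beta_v(h)&\emptyset&v1&v1&v1\cup v3&v1\cup v2&v1\cup v2\cup v3
\end{array}
\]
The base is disjoint from the child $v\bar h$. It contains $v1$ unless $h=1$, and it never meets $v4$. For a word $e=e_1\dots e_k$ in the alphabet $E$ let $\bar e$ be the block $\bar e_1\dots\bar e_k$. For a finite or infinite word $e$ put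
\[
A(e)=\bigcup_i\beta_{\overline{e_1\dots e_{i-1}}}(e_i),
\]
and for finite $e$ put $A^+(e)=A(e)\cup\bar e$, a disjoint union. A word $e\in E^k$ names an edge of the $k$-th iterated graph; its endpoints are $A(e)$ and $A^+(e)$, at distance $4^{-k}$. The \emph{model space} is $\mathcal L=\{A(e):e\in E^{\mathbb N}\}$ with the metric $\sigma$, and the \emph{cell} of $e\in E^k$ is $\mathcal L(e)=\{A(ef):f\in E^{\mathbb N}\}$. Every $S\in\mathcal L(e)$ satisfies $A(e)\subseteq S\subseteq A^+(e)$, so $\mathcal L(e)$ has diameter at most $4^{-k}$. Both endpoints lie in the cell: $A(e)=A(e111\dots)$, and $A^+(e)$ differs from $A(e444\dots)$ in the single point $\bar e444\dots$.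

The doubling property of $\mathcal L$ says that few edges of level $k$ come close to a given point. The reason is that two words that name nearby sets must, after their first difference, run into a common vertex, and this forces long constant tails.

\begin{lemma}\label{lem:cells}
If $S\in\mathcal L$ and $0\le r<4^{-k}$, then at most $16$ words $e'\in E^k$ have $\mathcal L(e')\cap B(S,r)\ne\emptyset$.
\end{lemma}

\begin{proof}
Fix an infinite word with $S=A(e_1e_2\dots)$. Let $S'=A(e'_1e'_2\dots)\in B(S,r)$ with $e'_1\dots e'_k\ne e_1\dots e_k$, let $i\le k$ be the first index with $e_i\ne e_i'$, and put $v=\overline{e_1\dots e_{i-1}}$. With $c=v\bar e_i$ and $c'=v\bar e'_i$ we have $S\cap v=\beta_v(e_i)\cup U$ and $S'\cap v=\beta_v(e'_i)\cup U'$, where $U=S\cap c$ and $U'=S'\cap c'$.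

If $c=c'$, the two letters are $2^-,2^+$ or $3^-,3^+$, and $S\triangle S'$ contains $v3$ or $v2$, of measure $4^{-i}\ge4^{-k}>r$. This is excluded, so $c\ne c'$. Then $S'$ either misses $c$ or contains $c$, because $\beta_v(e_i')$ is a union of children. In the first case $U\subseteq S\triangle S'$ and $\mu(U)\le r$; in the second case $\mu(c\setminus U)\le r$. If $e_i=1$, then $e'_i\ne1$ and we are in the second case. If $e_i=4$, we are in the first case.

In the first case $e_{i+1}=\dots=e_k=1$. Indeed, if $e_l\ne1$ with $i<l\le k$, then $U$ contains the block $\overline{e_1\dots e_{l-1}}\,1$, of measure $4^{-l}>r$. In the second case $e_{i+1}=\dots=e_k=4$, since $e_l\ne4$ would put the block $\overline{e_1\dots e_{l-1}}\,4$ into $c\setminus U$. Thus $e_{i+1}=\dots=e_k=\tau\in\{1,4\}$ if $i<k$, and $e_i\ne\tau$, because $e_i=1$ forces $\tau=4$ and $e_i=4$ forces $\tau=1$. So if $i<k$, then $i+1$ is the position at which the maximal constant tail of $e_1\dots e_k$ begins, and $i$ is determined by $e_1\dots e_k$. The roles of $S$ and $S'$ are symmetric, so $e'_{i+1}=\dots=e'_k=\tau'\in\{1,4\}$ as well.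

We count the words $e'_1\dots e'_k$: one is $e_1\dots e_k$; five have $i=k$; and at most $5\cdot2$ have the one possible value $i<k$, according to the choice of $e_i'$ and $\tau'$.
\end{proof}

\begin{remark}
The outer lines $1$ and $4$ are there for this lemma. If only the crossing pair were iterated, with $\Lambda=\{2,3\}^{\mathbb N}$ and $\beta_v(2^-)=\beta_v(3^-)=\emptyset$, then each of the $2^k$ blocks of level $k$ would be a set $A^+(e)$ with $e\in\{2^-,3^-\}^k$. These sets lie at distance $2^{-k}$ from $\emptyset$ and at distance $2\cdot2^{-k}$ from each other, so no doubling constant would work for all $k$.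
\end{remark}

\begin{corollary}\label{cor:cells}
\begin{enumerate}
\item[(i)] Let $l,s\ge0$ be integers, $S\in\mathcal L$ and $0\le r<4^{s-l}$. Then at most $16\cdot6^s$ words in $E^l$ have cells that meet $B(S,r)$.
\item[(ii)] $\mathcal L$ is $576$-doubling.
\end{enumerate}
\end{corollary}

\begin{proof}
(i) If $l\ge s$, the cell of a word lies in the cell of its prefix of length $l-s$; by Lemma~\ref{lem:cells} there are at most $16$ possible prefixes, each with $6^s$ extensions. If $l<s$, there are only $6^l$ words. (ii) If $4^{-k-1}\le r<4^{-k}$ with $k\ge0$, then by (i) at most $16\cdot36$ cells of level $k+2$ cover $B(S,r)$, and they have diameter at most $r/4$. If $r\ge1$, the six cells of level $1$ cover $\mathcal L$.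
\end{proof}

\section{Nested bundles of lines}\label{sec:bundles}

\subsection*{Definition}
A \emph{bundle of depth $K\ge1$} is given by a number $\varepsilon\in(0,\frac18]$ and affine functions $g_{v,i}$ of $y$, for $|v|<K$ and $1\le i\le4$. Its lines are
\[
f_\lambda(y)=\sum_{j=1}^K\varepsilon^j g_{\lambda_1\dots\lambda_{j-1},\,\lambda_j}(y)+\varepsilon^{K+1}\theta(\lambda),\qquad\theta(\lambda)=\sum_{i\ge1}(\lambda_{K+i}-1)5^{-i}\in[0,\tfrac34].
\]
At scale $\varepsilon^{j+1}$ the four children of a block $v$ of level $j<K$ look like the four lines $g_{v,1},\dots,g_{v,4}$. A block of level $K$ is a \emph{leaf}; its lines are parallel. The term $\theta$ spreads the mass of a leaf over a Cantor set of parallel lines, which makes $d_\mu$ continuous. Indeed, if $\lambda,\lambda'$ lie in one leaf and first differ at position $K+i$, with $\lambda_{K+i}<\lambda'_{K+i}$, then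
\begin{equation}\label{eq:theta}
\theta(\lambda')-\theta(\lambda)\ge5^{-i}-\sum_{l>i}3\cdot5^{-l}=\tfrac14\,5^{-i}>0 .
\end{equation}
So each leaf is ordered on $\mathbb R$, a point lies on at most $4^K$ lines, and Lemma~\ref{lem:crofton} applies. For each $y$ the function $\lambda\mapsto f_\lambda(y)$ is continuous on $\Lambda$.

For blocks $u,w$ write $u<_yw$ if $f_\lambda(y)<f_{\lambda'}(y)$ for all $\lambda\in u$, $\lambda'\in w$. By \eqref{eq:theta}, $v1<_yv2<_yv3<_yv4$ for all $y$ when $|v|\ge K$. For $|v|=j<K$ we use the following rule. Let $G(y)\ge1$ be an upper bound for all $|g_{v,i}(y)|$. For $\lambda\in vi$ and $\lambda'\in vi'$ the first $j$ terms of $f_\lambda$ and $f_{\lambda'}$ agree, and the terms after the $(j+1)$-th differ by at most $2G(y)\sum_{l\ge j+2}\varepsilon^l<\frac73G(y)\varepsilon^{j+2}$, since $\frac2{1-\varepsilon}\le\frac{16}7$. Hence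
\begin{equation}\label{eq:rule}
g_{v,i'}(y)-g_{v,i}(y)\ge\tfrac73\,\varepsilon\,G(y)\ \Longrightarrow\ vi<_yvi',\qquad\text{and}\qquad|f_\lambda(y)|\le\frac{\varepsilon}{1-\varepsilon}\,G(y).
\end{equation}

\begin{definition}\label{def:tame}
A bundle of depth $K$ is \emph{tame} on an interval $I$ if there are pairwise disjoint closed intervals $J_v$, $|v|<K$, called \emph{windows}, such that for all $y\in I$ and $|v|<K$:
\begin{enumerate}
\item[(T1)] $v1<_yv2$, $v1<_yv3$, $v1<_yv4$, $v2<_yv4$, $v3<_yv4$;
\item[(T2)] $v2<_yv3$ if $y$ is below $J_v$, and $v3<_yv2$ if $y$ is above $J_v$.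
\end{enumerate}
\end{definition}

So the only crossings over $I$ are those of $v2$ with $v3$, they happen inside $J_v$, and at each height at most one of them is in progress.

\subsection*{The sets $S(P)$}
Say that $P$ \emph{cuts} a block $v$ if $\emptyset\ne S(P)\cap v\ne v$. Let the bundle be tame on $I$. For $|u|<K$ let $\mathcal Q_u$ be the family of sets $S(P)$ with $P=(x,y)$, $y\in I\cap J_u$, such that $P$ cuts both $u2$ and $u3$. These are the squares that fill the $4$-cycles.

\begin{lemma}\label{lem:structure}
Let the bundle be tame on $I$.
\begin{enumerate}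
\item[(i)] For $P\in\mathbb R\times I$, the set $S(P)$ belongs to $\mathcal L$ or to some $\mathcal Q_u$.
\item[(ii)] If $\mathcal Q_u\ne\emptyset$, there is a word $e_u\in E^{|u|}$ with $\overline{e_u}=u$ such that every $S\in\mathcal Q_u$ has the form $S=A(e_u)\cup u1\cup T_2\cup T_3$ with $T_2=S\cap u2$, $T_3=S\cap u3$.
\item[(iii)] The map $S\mapsto(\mu(T_2),\mu(T_3))$ is an isometry of $\mathcal Q_u$ onto a subset of $(\mathbb R^2,\ell^1)$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $P=(x,y)$, $y\in I$, $S=S(P)$. We use throughout that if $u<_yw$, then $S\cap w\ne\emptyset$ implies $u\subseteq S$, and $u\not\subseteq S$ implies $S\cap w=\emptyset$.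

(i) Suppose that there is no $u$ with $|u|<K$, $y\in J_u$, such that $P$ cuts both $u2$ and $u3$. We claim that for every block $v$ there is a letter $h$ with
\begin{equation}\label{eq:step}
S\cap v=\beta_v(h)\cup(S\cap v\bar h).
\end{equation}
If $|v|\ge K$, or $|v|<K$ and $y\notin J_v$, the children of $v$ are strictly ordered at height $y$ as $1,2,3,4$ or as $1,3,2,4$. Take the last child that meets $S$, or $v1$ if none does. All earlier children lie in $S$ and all later ones miss $S$, so \eqref{eq:step} holds with a letter from $\{1,2^-,3^+,4\}$ for the first order and from $\{1,3^-,2^+,4\}$ for the second. Now let $|v|<K$ and $y\in J_v$, so that only (T1) is available. If $v1\not\subseteq S$, then $S\cap v\subseteq v1$ and $h=1$ works. If $S$ meets $v4$, then $S\supseteq v1\cup v2\cup v3$ and $h=4$ works. Otherwise $S\cap v=v1\cup T_2\cup T_3$ with $T_2\subseteq v2$, $T_3\subseteq v3$, and by assumption one of $T_3=\emptyset$, $T_3=v3$, $T_2=\emptyset$, $T_2=v2$ holds; take $h=2^-,2^+,3^-,3^+$ respectively. Starting from $v=o$ and passing from $v$ to $v\bar h$, we obtain an infinite word $e$ with $S\setminus\overline{e_1\dots e_i}=A(e_1\dots e_i)$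 for all $i$. So $S$ and $A(e)$ agree outside the single point $\bigcap_i\overline{e_1\dots e_i}$, and $S\in\mathcal L$.

(ii) Let $y\in J_u$ and let $P$ cut $u2$ and $u3$. Let $v$ be a proper prefix of $u$. Since windows are disjoint, $y\notin J_v$, and $y$ lies on the same side of $J_v$ as the whole window $J_u$. So the children of $v$ are strictly ordered at height $y$, in an order that depends only on $u$ and $v$. The child that contains $u$ is cut, so earlier children lie in $S$ and later ones miss $S$. Thus \eqref{eq:step} holds at $v$ with a letter that depends only on $u$ and $v$ and whose digit is the next digit of $u$. These letters form $e_u$, and $S\setminus u=A(e_u)$. Finally $u1\subseteq S$ because $S$ meets $u2$, and $S\cap u4=\emptyset$ because $u2\not\subseteq S$.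

(iii) The block $u2$ is ordered on $I\cap J_u$. Indeed, two distinct lines of $u2$ lie in different children of a block $v\subseteq u2$. If $|v|\ge K$, the order of these children is strict and fixed. If $|v|<K$, then $J_u$ lies on one side of $J_v$, and (T1), (T2) fix a strict order on $I\cap J_u$. The same argument, with $v\subseteq u3$, applies to $u3$. By (ii), two members of $\mathcal Q_u$ differ only inside $u2\cup u3$; apply Lemma~\ref{lem:chain} to each block.
\end{proof}

\subsection*{Doubling}
Each square is doubling, but their number grows with $K$. Squares that are small compared with a ball are close to vertices of the model space and are counted by Corollary~\ref{cor:cells}. For large squares we need another argument, and it is here that the disjointness of the windows is decisive: a set $S(Q)$ with $Q$ below $J_u$ is far from the part of $\mathcal Q_u$ near the vertex ``$\{1,3\}$'', and a set with $Q$ above $J_u$ is far from the part near ``$\{1,2\}$''. A small ball that contains sets of both kinds can therefore meet $\mathcal Q_u$ only near the two remaining corners, which are vertices of bounded degree.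

\begin{proposition}\label{prop:doubling}
There is a universal constant $D_1$ such that $(\mathbb R\times I,d_\mu)$ is $D_1$-doubling for every bundle, of any depth, that is tame on $I$.
\end{proposition}

\begin{proof}
Let $\mathcal Q=\bigcup_u\mathcal Q_u$. By Lemma~\ref{lem:structure}(i), $d_\mu$ is a pullback of $\sigma$ on $\mathcal L\cup\mathcal Q$. By Lemma~\ref{lem:doubling}(ii),(iv) and Corollary~\ref{cor:cells}(ii) it suffices to show that $\mathcal Q$ is doubling with a universal constant. Let $S_0\in\mathcal Q$, $r>0$, $B=B(S_0,r)\cap\mathcal Q$. If $r\ge2$, one set covers $B$. Otherwise let $l\ge1$ satisfy $4^{-l}\le r/2<4^{-l+1}$, so that $r<8\cdot4^{-l}$. For each $u$, the set $B\cap\mathcal Q_u$ has diameter at most $2r$, so its image in $(\mathbb R^2,\ell^1)$ lies in a square of side $2r$, which splits into $64$ squares of side $r/4$. Hence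
\begin{equation}\label{eq:64}
B\cap\mathcal Q_u\text{ is covered by $64$ sets of diameter at most }r/2 .
\end{equation}
Call $u$ \emph{relevant} if $B\cap\mathcal Q_u\ne\emptyset$. We split the relevant blocks by level.

\emph{Small squares: $|u|\ge l$.} For $S\in B\cap\mathcal Q_u$ let $\pi$ be the prefix of $e_u$ of length $l$. Then $A(\pi)\subseteq S\subseteq A^+(\pi)$, so $\sigma(S,A(\pi))\le4^{-l}$. The sets $A(\pi)\in\mathcal L(\pi)$ that arise in this way are at mutual distances at most $2r+2\cdot4^{-l}<18\cdot4^{-l}<4^{3-l}$. Centering a ball at one of them, we see from Corollary~\ref{cor:cells}(i) that at most $16\cdot6^3$ words $\pi$ arise. The sets $S$ with a given $\pi$ form a family of diameter at most $4^{-l}\le r/2$.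

\emph{Comparable squares: $l-4\le|u|\le l-1$.} Fix $j=|u|$. For $S\in\mathcal Q_u$ we have $\sigma(S,A(e_u))\le4^{-j}$. So the sets $A(e_u)$ for relevant $u$ of level $j$ are at mutual distances at most $2r+2\cdot4^{-j}<16\cdot4^{-l}+2\cdot4^{-j}\le6\cdot4^{-j}<4^{2-j}$. By Corollary~\ref{cor:cells}(i) there are at most $576$ words $e_u$, and $u=\overline{e_u}$. So at most $4\cdot576$ blocks of these levels are relevant, and \eqref{eq:64} applies to each.

\emph{Large squares: $|u|+1\le k:=l-4$.} Here $4^{-k}=256\cdot4^{-l}>32r$. We show that at most $34$ such $u$ are relevant. Order them by the position of their windows. Let $u$ be neither the first nor the last, and let $S\in B\cap\mathcal Q_u$ have parts $T_2,T_3$. There is a set $S'\in B$ of the form $S(Q)$ with $Q$ at a height $y\in I$ below $J_u$. There $u2<_yu3$, so $S'\cap u3=\emptyset$ or $u2\subseteq S'$. There is also $S''\in B$ from a height above $J_u$, so that $S''\cap u2=\emptyset$ or $u3\subseteq S''$. Since $S'$ and $S''$ are within $2r$ of $S$,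
\[
\bigl[\mu(T_3)\le2r\ \text{ or }\ \mu(u2\setminus T_2)\le2r\bigr]\quad\text{and}\quad\bigl[\mu(T_2)\le2r\ \text{ or }\ \mu(u3\setminus T_3)\le2r\bigr].
\]
As $\mu(u2)=\mu(u3)\ge4^{-k}>4r$, the bounds on $T_3$ and $u3\setminus T_3$ cannot both hold, nor can those on $T_2$ and $u2\setminus T_2$. So either $T_2$ and $T_3$ both have measure at most $2r$, or $u2\setminus T_2$ and $u3\setminus T_3$ both do. Thus $S$ is within $4r$ of one of the corners
\[
z^-(u)=A(e_u)\cup u1=A^+(e_u1),\qquad z^+(u)=A(e_u)\cup u1\cup u2\cup u3=A(e_u4).
\]
All corners that arise in this way lie within $5r$ of $S_0$, hence within $10r<4^{-k}$ of each other. They are unions of blocks of level $k$, and distinct unions of such blocks are at distance at least $4^{-k}$. So they all equal one set $z\in\mathcal L$. If $z=z^-(u)=A(e_u1444\dots)$, then $z$ lies in the cell of the word $e_u14\dots4\in E^k$. This word determines $e_u$, and so $u$: delete the maximal tail of $4$'s and then the letter $1$. By Lemma~\ref{lem:cells} with radius $0$, at most $16$ words of length $k$ have $z$ in their cell, so at most $16$ blocks $u$ have $z^-(u)=z$. If $z=z^+(u)=A(e_u4111\dots)$,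 use the word $e_u41\dots1$, from which $e_u$ is recovered by deleting the maximal tail of $1$'s and then the letter $4$. This gives at most $2+16+16$ relevant large blocks, and \eqref{eq:64} applies to each.

In total $B$ is covered by $16\cdot6^3+64(4\cdot576+34)$ sets of diameter at most $r/2$.
\end{proof}

\section{Crossing heights and the logarithmic obstruction}\label{sec:heights}

\subsection*{Which edges survive}
Fix $K$ and a bounded open interval $I_0$. Let $t_v\in I_0$, $|v|<K$, be distinct numbers; $t_v$ is the height at which $v2$ and $v3$ will cross. For $e\in E^j$, $j\le K$, let $I(e)$ be the set of $y\in I_0$ such that for each $i\le j$, with $v=\overline{e_1\dots e_{i-1}}$,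
\[
y<t_v\ \text{ if }e_i\in\{2^-,3^+\},\qquad y>t_v\ \text{ if }e_i\in\{3^-,2^+\},
\]
and there is no condition if $e_i\in\{1,4\}$. This is the set of heights at which a horizontal line traverses the edge $e$. It is an open interval, possibly empty, and it depends only on the numbers $t_v$ for proper prefixes $v$ of $\bar e$. Call $e$ \emph{admissible} if $I(e)\ne\emptyset$.

Fix a block $v$ with $|v|\le K$. Two distinct words $e,e'$ with $\bar e=\bar e'=v$ have letters $2^-,2^+$ or $3^-,3^+$ at their first difference, so $I(e)\cap I(e')=\emptyset$. The $|v|$ numbers $t_{v'}$, $v'$ a proper prefix of $v$, cut $I_0$ into $|v|+1$ intervals, and each nonempty $I(e)$ with $\bar e=v$ contains one of them. Therefore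
\begin{equation}\label{eq:count}
\text{at most $|v|+1$ admissible words $e$ have }\bar e=v .
\end{equation}
So the block $v$, which can cross itself only once, has few copies that compete for this crossing.

Let $e$ be admissible with $v=\bar e$ and $|v|<K$. If $t_v\in I(e)$, all six extensions $eh$, $h\in E$, are admissible, and we call $e$ a \emph{diamond}. Otherwise $I(e)$ lies on one side of $t_v$, and exactly four extensions are admissible, with $h\in\{1,2^-,3^+,4\}$ or $h\in\{1,3^-,2^+,4\}$, one for each digit. Define weights on admissible words by $\omega(o)=1$ and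
\[
\omega(eh)=\begin{cases}\frac18\,\omega(e)&\text{if $e$ is a diamond and }h\in\{2^-,2^+,3^-,3^+\},\\[2pt] \frac14\,\omega(e)&\text{for all other admissible extensions.}\end{cases}
\]
These are the coefficients of Lemma~\ref{lem:six}. In both cases each digit receives total weight $\frac14\omega(e)$, so by induction the admissible words with $\bar e=v$ have total weight $4^{-|v|}$, and those of a given length have total weight $1$.

\subsection*{The greedy choice}
Choose the numbers $t_v$ by recursion on $|v|$. Once they are chosen for all proper prefixes of $v$, the intervals $I(e)$ and the weights $\omega(e)$ with $\bar e=v$ are determined. Let $e^*_v$ be an admissible word with $\overline{e^*_v}=v$ of maximal weight, and pick $t_v\in I(e^*_v)$ different from all numbers chosen before. We call such heights \emph{greedy}. Then $e_v^*$ is a diamond, and $\omega(e^*_v)\ge4^{-|v|}/(|v|+1)$ by \eqref{eq:count}. There are $4^j$ blocks of level $j$, so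
\begin{equation}\label{eq:harmonic}
\sum_{e\text{ diamond}}\omega(e)\ \ge\ \sum_{j=0}^{K-1}\frac1{j+1}\ \ge\ \log K .
\end{equation}
For example, at level $0$ the empty word is a diamond of weight $1$. At level $1$ the words $1$ and $4$, of weight $\frac14$, are diamonds, and so is exactly one of $2^\pm$ and one of $3^\pm$, of weight $\frac18$; the diamonds carry $\frac34$ of the weight.

Let $V_K$ be the finite family of the sets $A(e)$ and $A^+(e)$ with $e$ admissible, $|e|\le K$. Its members are unions of blocks of level $K$, so
\begin{equation}\label{eq:separated}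
\sigma(z,z')\ge4^{-K}\qquad(z\ne z'\in V_K).
\end{equation}

\begin{proposition}\label{prop:distortion}
Let the heights be greedy, let $Y$ satisfy $(\mathrm{UC}_p)$ with constant $c$, and let $f\colon V_K\to Y$ satisfy $\sigma(z,z')\le\|f(z)-f(z')\|\le\Gamma\sigma(z,z')$. Then $\Gamma^p\ge\frac c2\log K$.
\end{proposition}

\begin{proof}
For admissible $e$ of length $j$ let $s(e)=4^j\|f(A^+(e))-f(A(e))\|\le\Gamma$, and let $\Phi_j=\sum_{|e|=j}\omega(e)s(e)^p\le\Gamma^p$. Fix an admissible $e$ with $|e|=j<K$, put $v=\bar e$, $A=A(e)$, $\ell=4^{-j-1}$. We claim that
\begin{equation}\label{eq:onestep}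
\omega(e)s(e)^p\le\sum_{eh\text{ admissible}}\omega(eh)s(eh)^p-\begin{cases}\frac c2\,\omega(e)&\text{if $e$ is a diamond,}\\0&\text{otherwise.}\end{cases}
\end{equation}
If $e$ is not a diamond and $h\in\{1,2^-,3^+,4\}$, then $A(e1)=A$, $A^+(e1)=A(e2^-)$, $A^+(e2^-)=A(e3^+)$, $A^+(e3^+)=A(e4)$ and $A^+(e4)=A^+(e)$; for $h\in\{1,3^-,2^+,4\}$ exchange the roles of $2$ and $3$. So the four extensions form a path from $A(e)$ to $A^+(e)$, the triangle inequality gives $s(e)\le\frac14\sum_hs(eh)$, and convexity gives $s(e)^p\le\frac14\sum_hs(eh)^p$. If $e$ is a diamond, apply Lemma~\ref{lem:six} to the images $a_0,a_1,a_2,a_2',a_3,a_4$ of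
\[
A,\quad A\cup v1,\quad A\cup v1\cup v2,\quad A\cup v1\cup v3,\quad A\cup v1\cup v2\cup v3,\quad A\cup v .
\]
These sets are $A(e1)$, $A(e2^-)=A(e3^-)$, $A(e3^+)$, $A(e2^+)$, $A(e4)$, $A^+(e4)$, so they belong to $V_K$, and the numbers $s$, $s_h$ of the lemma are $s(e)$, $s(eh)$. The lower bound on $f$ is used only here: $\|a_2-a_2'\|\ge\mu(v2\cup v3)=2\ell$. This proves \eqref{eq:onestep}. Summing over $|e|=j$ and then over $j<K$, and using \eqref{eq:harmonic}, we get $\Gamma^p\ge\Phi_K\ge\frac c2\log K$.
\end{proof}

\begin{corollary}\label{cor:criterion}
Let $(X,d)$ be a metric space. Suppose that for every $K$ there are greedy heights in some interval, a number $m_K>0$ and points $P_z\in X$, $z\in V_K$, with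
\[
m_K\,\sigma(z,z')\le d(P_z,P_{z'})\le2m_K\,\sigma(z,z').
\]
Then $X$ admits no bi-Lipschitz embedding into a Hilbert space or a superreflexive Banach space.
\end{corollary}

\begin{proof}
By Section~\ref{sec:four} we may assume that the target satisfies $(\mathrm{UC}_p)$ with constant $c$. If $f$ is bi-Lipschitz with constant $L$, then $z\mapsto\frac L{m_K}f(P_z)$ satisfies the hypothesis of Proposition~\ref{prop:distortion} with $\Gamma=2L^2$. So $(2L^2)^p\ge\frac c2\log K$ for all $K$, which is impossible.
\end{proof}

It remains to see that the sets in $V_K$ do occur as $S(P)$ when the windows are short.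

\begin{proposition}\label{prop:realize}
Let a bundle of depth $K$ be tame on $I\supseteq I_0$, with windows $J_v\ni t_v$ whose total length is less than the length of every nonempty $I(e)$, $|e|\le K$. Let $H$ be an open interval that contains all values $f_\lambda(y)$, $\lambda\in\Lambda$, $y\in I_0$. Then for each $z\in V_K$ there is $P_z\in H\times I_0$ with $S(P_z)=z$.
\end{proposition}

\begin{proof}
Let $e$ be admissible of length $j$, and choose $y\in I(e)$ outside all windows. For $|v|<K$ the children of $v$ are strictly ordered at height $y$, as $1,2,3,4$ if $y<t_v$ and as $1,3,2,4$ if $y>t_v$. So the blocks of level $j$ are strictly ordered. For $v=\overline{e_1\dots e_{i-1}}$, the condition that defines $I(e)$ says that the children of $v$ that precede $v\bar e_i$ form $\beta_v(e_i)$. Hence $A(e)$ is the union of the blocks of level $j$ that precede $\bar e$, and $A^+(e)$ is obtained by adding the next block. Let $z$ be one of these two sets. Then $f_\lambda(y)<f_{\lambda'}(y)$ for $\lambda\in z$, $\lambda'\notin z$. If $z\ne\emptyset,\Lambda$, then $z$ and its complement are compact, so $\max_zf_\lambda(y)<\min_{\Lambda\setminus z}f_\lambda(y)$,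 and any $x$ strictly between these values lies in $H$ and has $S(x,y)=z$. If $z=\emptyset$, take $x\in H$ below $\min_\Lambda f_\lambda(y)$, and if $z=\Lambda$, take $x\in H$ above $\max_\Lambda f_\lambda(y)$.
\end{proof}

\section{A strip: proof of Theorem~\ref{thm:A}}\label{sec:A}

\subsection*{One bundle}
Let $I=I_0=(0,1)$, fix $K$, take greedy heights $t_v$, and use the lines of Section~\ref{sec:four} at every block:
\[
g_{v,1}=-3,\qquad g_{v,2}(y)=y-t_v,\qquad g_{v,3}(y)=t_v-y,\qquad g_{v,4}=3 .
\]
On $(0,1)$ we may take $G=3$ in \eqref{eq:rule}, so a gap of $7\varepsilon<1$ between $g_{v,i}$ and $g_{v,i'}$ orders the blocks. The five pairs in (T1) have gaps at least $2$. The gap between $g_{v,2}$ and $g_{v,3}$ is $2|y-t_v|$, so (T2) holds with $J_v=[t_v-4\varepsilon,t_v+4\varepsilon]$. The finitely many distinct numbers $t_v$ and the finitely many intervals $I(e)$ do not depend on $\varepsilon$. So for small $\varepsilon$ the windows are disjoint and satisfy the length condition of Proposition~\ref{prop:realize}. Then the bundle is tame on $(0,1)$, and $|f_\lambda|\le\frac37<1$ there by \eqref{eq:rule}.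

\subsection*{The metric}
We need bundles of all depths in one space. In the strip $\Omega_0=\mathbb R\times(0,1)$ they can be placed side by side, so that lines of different bundles never meet. For $K=1,2,\dots$ take a bundle of depth $K$ as above, translate it by $4K$ in the $x$-direction, and let $S_K(P)$ be its set function. Put
\[
m_K=20^K,\qquad d_K(P,Q)=m_K\,\sigma\bigl(S_K(P),S_K(Q)\bigr),\qquad\rho=\sum_{K\ge1}d_K .
\]
The weights grow like $5^K\cdot 4^K$ so that the smallest scale $m_K4^{-K}$ of bundle $K$ dominates the Euclidean term, and their geometric growth makes the earlier bundles negligible at the largest scale of a later one. In $\Omega_0$ the lines of bundle $K$ lie in $|x-4K|<1$. So on a bounded set only finitely many $d_K$ are nonzero, and $\rho$ is a continuous pseudometric that is additive on segments. Let $\Omega=\Omega_0\times\mathbb R^{n-2}$, let $\operatorname{pr}$ be the projection to the first two coordinates, which maps segments onto segments or points, and put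
\[
d(P,Q)=\rho(\operatorname{pr}P,\operatorname{pr}Q)+|P-Q| .
\]
By Lemma~\ref{lem:projective}, $d$ is projective.

\subsection*{Doubling}
By Lemma~\ref{lem:doubling}(ii),(iii),(v) it suffices to show that $(\Omega_0,\rho)$ is $D$-doubling for some $D$. Cover $\Omega_0$ by $U_1=\{x\le6\}$ and $U_K=\{4K-2\le x\le4K+2\}$, $K\ge2$. On $U_K$ we have $S_j=\Lambda$ for $j<K$ and $S_j=\emptyset$ for $j>K$. So $\rho=d_K$ on $U_K$, and $U_K$ is $D_1$-doubling by Proposition~\ref{prop:doubling}. Moreover, if $K<K'<K''$, $P\in U_K$ and $Q\in U_{K''}$, then $S_{K'}(P)=\emptyset$ and $S_{K'}(Q)=\Lambda$, so $\rho(P,Q)\ge m_{K'}$.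

Consider a ball $B(P,r)$, and let $k$ be the largest index with $m_k\le r/4$, or $k=0$ if there is none; thus $m_{k+1}>r/4$. On $U_1\cup\dots\cup U_k$ the terms $d_j$ with $j>k$ vanish, so this set has diameter at most $\sum_{j\le k}m_j\le\frac{20}{19}\cdot\frac r4<\frac r2$. If the ball met $U_K,U_{K'},U_{K''}$ with $k<K<K'<K''$, then $2r\ge m_{K'}\ge m_{k+2}=20m_{k+1}>5r$, which is false. So the ball meets at most two sets $U_K$ with $K>k$, and by Lemma~\ref{lem:doubling}(iv) each intersection is covered by $D_1^2$ sets of diameter at most $r/2$. Thus $\rho$ is $(1+2D_1^2)$-doubling.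

\subsection*{No embedding}
Proposition~\ref{prop:realize} for bundle $K$, with $H=(-2,2)$ before translation, gives points $P_z=(x,y,0,\dots,0)$, $z\in V_K$, with $|x-4K|<2$, $0<y<1$ and $S_K(\operatorname{pr}P_z)=z$. They project into $U_K$, where $\rho=d_K$. Their Euclidean distances are less than $\sqrt{17}<5^K=m_K4^{-K}$, which is at most $m_K\sigma(z,z')$ for $z\ne z'$ by \eqref{eq:separated}. So the hypothesis of Corollary~\ref{cor:criterion} holds. This proves Theorem~\ref{thm:A} and the second sentence of Theorem~\ref{thm:B}. \qed

\section{Arbitrary convex domains: proof of Theorem~\ref{thm:B}}\label{sec:B}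

It suffices to construct a suitable metric on the whole plane, with the obstruction located in a bounded region, and to restrict it. The strip served two purposes that must now be achieved differently: it cut the lines off before the unwanted crossings within a bundle, and it kept different bundles apart. In the plane we accept all crossings and put them in general position. Within a bundle the unwanted crossings are sent to widely spaced heights. Different bundles are laid along tangents to a parabola, no three of which are concurrent, and their weights decrease so fast that at the scale of bundle $K$ a ball meets at most two leaves of earlier bundles.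

\subsection*{Planar bundles}
The functions of Section~\ref{sec:A} do not work at large heights: $g_{v,1}$ meets $g_{v,2}$ at the same height $t_v-3$ at which $g_{v,3}$ meets $g_{v,4}$, and the constant gap between $g_{v,1}$ and $g_{v,4}$ does not dominate the error in \eqref{eq:rule}, which grows with $|y|$. We therefore use four different slopes and rapidly growing intercepts. For a leaf $w$, the \emph{leaf strip} $Z_w=\{(x,y):\min_wf_\lambda(y)\le x\le\max_wf_\lambda(y)\}$ is a closed strip between two parallel lines, and it contains all lines of $w$.

\begin{lemma}\label{lem:planar}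
There is a universal $D_2$ with the following property. Given $K\ge1$, $\delta\in(0,1)$, $\kappa>0$ and greedy heights $t_v$ in $I_0=(-\frac\delta2,\frac\delta2)$, there is a bundle of depth $K$ such that:
\begin{enumerate}
\item[(P1)] it is tame on $(-9,9)$, with windows $J_v\ni t_v$ that satisfy the length condition of Proposition~\ref{prop:realize};
\item[(P2)] $|f_\lambda(y)|\le\kappa(1+|y|)$ for all $\lambda$ and $y$;
\item[(P3)] lines of distinct leaves have different slopes;
\item[(P4)] two distinct leaf strips meet only at heights with $|y|<\delta$ or $|y|>9$, and no three have a common point;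
\item[(P5)] $(\mathbb R\times I,d_\mu)$ is $D_2$-doubling for every interval $I$ of length at most $8$.
\end{enumerate}
\end{lemma}

\begin{proof}
Enumerate the words of length less than $K$ as $v_1,v_2,\dots$. For $v=v_k$ put $\alpha=\alpha_v=100^{2k-1}$ and
\[
g_{v,1}=-\alpha,\qquad g_{v,2}=y-t_v,\qquad g_{v,3}=t_v-y,\qquad g_{v,4}=100\alpha+\tfrac y2 .
\]
The slopes $0,1,-1,\frac12$ have modulus at most $1$ and differ pairwise by at least $\frac12$. So $g_{v,i}$ and $g_{v,i'}$ agree at exactly one height $\tau=\tau_v(i,i')$, and $|g_{v,i}(y)-g_{v,i'}(y)|\ge\frac12|y-\tau|$. The \emph{inner} height is $\tau_v(2,3)=t_v$. The \emph{outer} heights, for the pairs $12,13,14,24,34$, are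
\[
t_v-\alpha,\qquad t_v+\alpha,\qquad-202\alpha,\qquad200\alpha+2t_v,\qquad\tfrac23(t_v-100\alpha).
\]
Since $|t_v|<\frac12$, they lie within $1$ of $-\alpha,\ \alpha,\ -202\alpha,\ 200\alpha,\ -\frac{200}3\alpha$. These five numbers differ pairwise by at least $2\alpha\ge200$, their moduli lie in $[\alpha,202\alpha]$, and the next value of $\alpha$ is $10^4\alpha$. So all outer heights, over all $v$, have modulus at least $10$ and differ pairwise by at least $20$.

Let $G_0\ge1$ satisfy $|g_{v,i}(y)|\le G_0(1+|y|)$ for all $v,i,y$, and let $\tau_{\max}$ be the largest modulus of a height $\tau_v(i,i')$; neither depends on $\varepsilon$. Suppose $4G_0\varepsilon\le\frac14$ and put $\gamma=16G_0\varepsilon(1+\tau_{\max})$. If $|y-\tau|>\gamma$ with $\tau=\tau_v(i,i')$, then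
\[
4G_0\varepsilon(1+|y|)\le4G_0\varepsilon(1+|\tau|)+\tfrac14|y-\tau|<\tfrac12|y-\tau|\le|g_{v,i}(y)-g_{v,i'}(y)| .
\]
By \eqref{eq:rule} with $G(y)=G_0(1+|y|)$, the blocks $vi,vi'$ are strictly ordered at height $y$, in the order of $g_{v,i}(y),g_{v,i'}(y)$. Call $[\tau-\gamma,\tau+\gamma]$ the window of $(v;\{i,i'\})$, inner or outer as $\tau$ is. On an interval that misses this window the order of $vi$ and $vi'$ is strict and constant. Take $\varepsilon\le\frac18$ so small that $4G_0\varepsilon\le\frac14$, $\gamma<1$, $G_0\varepsilon/(1-\varepsilon)\le\kappa$, all windows are pairwise disjoint, and the inner windows lie in $(-\delta,\delta)$ and satisfy the length condition.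

(P1) Outer windows lie in $|y|>9$. So on $(-9,9)$ the five pairs of (T1) keep the order that they have at $y=0$, where $g_{v,1}<g_{v,2},g_{v,3}<g_{v,4}$. With $J_v$ the inner windows, (T2) holds because $g_{v,2}<g_{v,3}$ exactly for $y<t_v$.

(P2) is the second part of \eqref{eq:rule}.

(P3) If two leaves lie in different children of a block of level $j$, their slopes differ by at least $\frac12\varepsilon^{j+1}-2\sum_{l\ge j+2}\varepsilon^l=\varepsilon^{j+1}(\frac12-\frac{2\varepsilon}{1-\varepsilon})>0$, as $\frac{2\varepsilon}{1-\varepsilon}\le\frac27$.

(P4) If $w\subseteq vi$ and $w'\subseteq vi'$ with $i\ne i'$, then outside the window of $(v;\{i,i'\})$ the leaves are strictly ordered, so $Z_w$ and $Z_{w'}$ meet only at heights in this window. Three distinct leaves cannot lie pairwise in different members of the same pair $vi,vi'$. So the height of a common point of three leaf strips would lie in two different windows.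

(P5) If $I\subseteq(-9,9)$, use (P1) and Proposition~\ref{prop:doubling}. Otherwise $I$ contains a point of modulus at least $9$, so $I\subseteq\{|y|\ge1\}$ and $I$ meets no inner window. Distinct outer windows are more than $18$ apart, so $I$ meets at most one, say that of $(u;\{i,i'\})$. Two distinct lines lie in one leaf or in different children of a block of level less than $K$, so their order is strict and constant on $I$ unless one lies in $ui$ and the other in $ui'$. Hence both $ui$ and $\Lambda\setminus ui$ are ordered on $I$. By Lemma~\ref{lem:chain}, $d_\mu$ on $\mathbb R\times I$ is a sum of two pullbacks of the metric of $\mathbb R$, and Lemma~\ref{lem:doubling} applies. If $I$ meets no window, $\Lambda$ itself is ordered on $I$.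
\end{proof}

\subsection*{Placement along a parabola}
Let $(\xi,\eta)$ be coordinates in the plane and $a_K=2^{-K}$ for $K\ge1$. Define affine functions
\[
x_K=\eta-2a_K\xi+a_K^2,\qquad y_K=\xi-a_K .
\]
The line $x_K=0$ is the tangent to the parabola $\eta=\xi^2$ at $(a_K,a_K^2)$, and $\Psi_K=(x_K,y_K)$ is an affine bijection of the plane. Bundle $K$ will be a bundle as in Lemma~\ref{lem:planar}, of depth $K$ and with parameters $\delta_K,\kappa_K$, read in the coordinates $(x_K,y_K)$; its lines are $\eta=2a_K\xi-a_K^2+f_\lambda(\xi-a_K)$, and its leaf strips are the sets $\Psi_K^{-1}(Z_w)$. We require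
\begin{equation}\label{eq:small}
\delta_K\le4^{-K}/100,\qquad\kappa_K=\delta_K/4 .
\end{equation}
By (P2), the lines and leaf strips of bundle $K$ lie in $W_K=\{|x_K|\le\kappa_K(1+|y_K|)\}$, and since $|y_K|\le|\xi|+\frac12$,
\begin{equation}\label{eq:W}
|x_K|\le2\kappa_K(1+|\xi|)\le\tfrac{1}{200}\,4^{-K}(1+|\xi|)\quad\text{on }W_K .
\end{equation}
Let $\Pi_K=\{|x_K|\le\delta_K,\ |y_K|\le\delta_K\}$, a small parallelogram around the point of tangency that contains the inner crossings. Everything follows from the identity
\begin{equation}\label{eq:tangents}
x_i-x_j=2(a_j-a_i)\Bigl(\xi-\frac{a_i+a_j}2\Bigr)=(a_j-a_i)^2+2(a_j-a_i)\,y_j ,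
\end{equation}
together with $2^{-\min(i,j)}\le2|a_i-a_j|\le1$ for $i\ne j$.

\begin{lemma}\label{lem:placement}
Assume \eqref{eq:small}.
\begin{enumerate}
\item[(i)] On $W_i\cap W_j$ with $i<j$ we have $|\xi|<1$ and $|\xi-\frac{a_i+a_j}2|\le\frac1{50}2^{-i}$.
\item[(ii)] $W_i\cap W_j\cap W_k=\emptyset$ for $i<j<k$.
\item[(iii)] $\Pi_j\cap W_i=\emptyset$ for $i\ne j$.
\item[(iv)] Among the leaf strips of all bundles, no two are parallel and no three have a common point.
\item[(v)] For each $K$ there is $r_K>0$, depending only on bundles $1,\dots,K-1$, such that every closed disc of radius at most $r_K$ meets at most two leaf strips of these bundles.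
\end{enumerate}
\end{lemma}

\begin{proof}
(i) By \eqref{eq:tangents} and \eqref{eq:W}, $|\xi-\frac{a_i+a_j}2|\le2^i(|x_i|+|x_j|)\le\frac1{100}2^{-i}(1+|\xi|)$. Since $\frac{a_i+a_j}2\le\frac38$, this gives $|\xi|\le\frac38+\frac1{200}(1+|\xi|)$, so $|\xi|<1$, and the second bound follows.

(ii) At a common point, (i) for the pairs $i,j$ and $j,k$ gives $\frac12(a_i-a_k)\le\frac1{25}2^{-i}$. But $a_k\le a_i/4$, so $\frac12(a_i-a_k)\ge\frac382^{-i}$.

(iii) Let $\nu=\min(i,j)$. On $\Pi_j$, \eqref{eq:tangents} gives $|x_i|\ge(a_j-a_i)^2-|y_j|-|x_j|\ge\frac144^{-\nu}-2\delta_j\ge0.23\cdot4^{-\nu}$. Also $|\xi|\le1$ on $\Pi_j$, and on $W_i\cap\{|\xi|\le1\}$ we have $|x_i|\le0.01\cdot4^{-\nu}$ by \eqref{eq:W}.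

(iv) The slope $d\eta/d\xi$ of a line of bundle $i$ is $2a_i$ plus the slope of $f_\lambda$, which has modulus at most $\kappa_i$ by (P2). So strips of one bundle are not parallel by (P3), and strips of bundles $i\ne j$ are not parallel because $2|a_i-a_j|\ge2^{-\min(i,j)}>\kappa_i+\kappa_j$. Three strips of one bundle have no common point by (P4), and three strips of distinct bundles have none by (ii). Take two strips of bundle $j$ and one of bundle $i\ne j$. By (P4), a common point of the first two has $|y_j|<\delta_j$ or $|y_j|>9$. In the first case $|x_j|\le2\kappa_j<\delta_j$, so the point is in $\Pi_j$ and not in $W_i$ by (iii). In the second case $|\xi|>8$, and the point is not in $W_i$ by (i).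

(v) Put $r_1=1$. If the claim failed for some $K\ge2$, then, since there are finitely many strips, one triple of strips would be met by discs of radius at most $1/l$ for infinitely many $l$. The centers lie within distance $1$ of two nonparallel strips, so they form a bounded sequence, and a limit point lies in all three closed strips, contrary to (iv).
\end{proof}

\subsection*{The metric on the plane}
For $K=1,2,\dots$ choose in turn: $r_K$ from Lemma~\ref{lem:placement}(v); $m_K>0$ with $8m_K\le\min(r_K,1)$ and, for $K\ge2$, $m_K\le m_{K-1}/4$; $\delta_K,\kappa_K$ as in \eqref{eq:small} with also $8\delta_K\le m_K4^{-K}$; greedy heights in $(-\delta_K/2,\delta_K/2)$; and bundle $K$ from Lemma~\ref{lem:planar}. Let $S_K(P)$ be the set function of bundle $K$ evaluated at $\Psi_K(P)$, and put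
\[
d_K(P,Q)=m_K\,\sigma\bigl(S_K(P),S_K(Q)\bigr),\qquad d_0(P,Q)=|P-Q|+\sum_{K\ge1}d_K(P,Q).
\]
Each $d_K$ is continuous and additive on segments, because $\Psi_K$ is affine. As $d_K\le m_K$, the series converges uniformly, so $d_0$ is a continuous metric on $\mathbb R^2$ that is additive on segments.

\begin{proposition}\label{prop:plane}
$(\mathbb R^2,d_0)$ is $D$-doubling for a universal $D$.
\end{proposition}

\begin{proof}
Let $m_{\ge K}=\sum_{i\ge K}m_i\le\frac43m_K$. The ball $B=B_{d_0}(P,r)$ lies in the closed Euclidean disc $U$ with center $P$ and radius $r$. If $r\ge4m_{\ge1}$, cover $U$ by universally many sets of Euclidean diameter at most $r/4$; their $d_0$-diameter is at most $r/4+m_{\ge1}\le r/2$.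

Otherwise there is $K$ with $4m_{\ge K+1}\le r<4m_{\ge K}$. Then $r<8m_K\le\min(r_K,1)$. Let $d'=|\cdot|+\sum_{j\le K}d_j$ on $U$. For $j<K$, split $d_j$ into the contributions of the leaves of bundle $j$. If a leaf strip misses $U$, none of its lines separates points of the convex set $U$, and the contribution vanishes. At most two leaf strips of bundles $j<K$ meet $U$, and since a leaf is ordered at all heights, each contributes a pullback of a multiple of the metric of $\mathbb R$ (Lemma~\ref{lem:chain}). The height $y_K=\xi-a_K$ varies on $U$ in an interval of length at most $2$, so $d_K$ is $D_2$-doubling on $U$ by (P5). Thus $d'$ is a sum of at most four universally doubling pseudometrics on $U$, and it is $D_3$-doubling with $D_3$ universal by Lemma~\ref{lem:doubling}(iii). Since $B\subseteq B_{d'}(P,r)$, it is covered by $D_3^2$ sets of $d'$-diameter at most $r/4$, whose $d_0$-diameter is at most $r/4+m_{\ge K+1}\le r/2$.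
\end{proof}

\subsection*{Conclusion}
Let $\Omega\subseteq\mathbb R^n$ be a convex domain. It contains a ball, so some affine bijection $T$ of $\mathbb R^n$ has $T(\Omega)\supseteq B(0,2)$. Since $T$ is a homeomorphism that maps segments to segments, a projective metric on $T(\Omega)$ pulls back to an isometric projective metric on $\Omega$. So we may assume $\Omega\supseteq B(0,2)$. On $\Omega$ put
\[
d(P,Q)=d_0(\operatorname{pr}P,\operatorname{pr}Q)+|P-Q| .
\]
It is projective by Lemma~\ref{lem:projective} and doubling by Proposition~\ref{prop:plane} and Lemma~\ref{lem:doubling}.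

Fix $K$ and write $\delta=\delta_K$. For $|y|<\delta/2$ we have $|f_\lambda(y)|\le2\kappa_K<\delta$, so (P1) and Proposition~\ref{prop:realize} give points $P_z=(\xi,\eta,0,\dots,0)$, $z\in V_K$, with $|x_K|<\delta$, $|y_K|<\delta/2$ and $S_K(\operatorname{pr}P_z)=z$. They lie in $\Omega$, because $|\xi|<1$ and $|\eta|\le|x_K|+|\xi|+\frac14<1$. They project into the convex set $\Pi_K$, which no line of another bundle meets by Lemma~\ref{lem:placement}(iii), so $d_i$ vanishes between them for $i\ne K$. For two of them, $\xi$ differs by less than $\delta$ and $\eta=x_K+2a_K\xi-a_K^2$ by less than $3\delta$, so their Euclidean distance is less than $4\delta$. It enters $d$ twice, and for $z\ne z'$ we get from $8\delta\le m_K4^{-K}$ and \eqref{eq:separated}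
\[
m_K\sigma(z,z')\le d(P_z,P_{z'})\le m_K\sigma(z,z')+8\delta\le2m_K\sigma(z,z').
\]
Corollary~\ref{cor:criterion} excludes bi-Lipschitz embeddings into superreflexive spaces.

\subsection*{Embedding into $L_1$}
By rotation invariance there is $c_k>0$ with $|a|=c_k\int_{S^{k-1}}|\langle a,\vartheta\rangle|\,d\vartheta$ for $a\in\mathbb R^k$. So every summand of the metrics of Section~\ref{sec:A} and of this section has the form $\|F_i(P)-F_i(Q)\|_{L_1(\nu_i)}$: for $d_K$ take $F_i(P)=m_K1_{S_K(\operatorname{pr}P)}$ on $(\Lambda,\mu)$, and for a Euclidean term take $c_n\langle P,\cdot\rangle$ on $S^{n-1}$ or $c_2\langle\operatorname{pr}P,\cdot\rangle$ on $S^1$. Fix $P_0\in\Omega$ and let $\nu$ be the measure on the disjoint union of these countably many spaces. The function that equals $F_i(P)-F_i(P_0)$ on the $i$-th space has $L_1(\nu)$-norm $d(P,P_0)<\infty$, and the functions for $P$ and $Q$ are at distance $d(P,Q)$. This is an isometric embedding into $L_1(\nu)$. Each $\nu_i$ is a finite Borel measure without atoms on a compact metric space, hence isomorphic modulo null sets to Lebesgue measure on an interval; so $L_1(\nu)$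 is isometric to $L_1$ of an interval. This completes the proof of Theorem~\ref{thm:B}. \qed

\section{Nested caps: proof of Theorem~\ref{thm:C}}\label{sec:C}

The obstruction is now a count of separated points: a ball of radius $R$ in $\mathbb R^m$ contains at most $(1+2R/s)^m$ points at mutual distances at least $s$, since the open balls of radius $s/2$ about them are disjoint and lie in a ball of radius $R+s/2$. We build a projective metric on a disc in which $b^k$ points are $4^{-k}$-separated, with $b>4^m$. Near the boundary of a disc there is room for arbitrarily many chords that do not meet inside the disc, so no crossings occur and the metric is tree-like. A tree of this kind can be embedded by using one coordinate for each of the $b$ child labels.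

\subsection*{The metric}
Let $b=4^m+1$ and let $\mathbb D\subset\mathbb R^2$ be the open unit disc. A \emph{cap} is a nonempty part $\mathbb D\cap\{h>0\}$, $h$ affine, cut off by a chord. It lies in the convex hull of its closed boundary arc, so caps with disjoint closed arcs are disjoint. For nonempty words $w$ in the letters $1,\dots,b$ we choose affine functions $h_w$ with $\sup_{\mathbb D}h_w=2$ such that
\[
C_w=\mathbb D\cap\{h_w>0\},\qquad C_w'=\mathbb D\cap\{h_w>1\}
\]
are caps, $C_1,\dots,C_b$ are disjoint, and $C_{w1},\dots,C_{wb}$ are disjoint subsets of $C_w'$. Start with $b$ disjoint closed arcs of the unit circle, each shorter than a half circle. Given $h_w$, take $b$ disjoint closed arcs in the part of the circle where $h_w>1$; the caps that they bound lie in their convex hulls, hence in $C_w'$. Each cap determines its affine function up to a positive factor, which is fixed by the normalization, and the normalization makes $C'_w$ a cap. Put $C_o=\mathbb D$. If neither of $w,w'$ is a prefix of the other, then $C_w\cap C_{w'}=\emptyset$.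

Let $\varphi_w=\min(\max(h_w,0),1)$ and $\varphi_o=1$. Then $\varphi_w(P)>0$ exactly when $P\in C_w$, and
\begin{equation}\label{eq:nested}
P\in C_{wi}\ \Longrightarrow\ \varphi_w(P)=1 .
\end{equation}
With $\epsilon_1,\dots,\epsilon_b$ the standard basis of $\mathbb R^b$ and $\operatorname{last}(w)$ the last letter of $w$, put
\[
\rho(P,Q)=\sum_{w\ne o}4^{-|w|}|\varphi_w(P)-\varphi_w(Q)|,\qquad F(P)=\sum_{w\ne o}4^{-|w|}\varphi_w(P)\,\epsilon_{\operatorname{last}(w)} .
\]
For each $P$ at most one word of each length has $\varphi_w(P)>0$. So the terms of $\rho$ with $|w|=j$ form a finite sum of continuous functions bounded by $2\cdot4^{-j}$; the series converges uniformly, and $\rho\le\frac23$ is a continuous pseudometric. It is additive on segments, because $\varphi_w$ is a monotone function of an affine function and hence monotone along segments. On $\Omega=\mathbb D\times\mathbb R^{n-2}$ let $d(P,Q)=\rho(\operatorname{pr}P,\operatorname{pr}Q)+|P-Q|$, which is projective by Lemma~\ref{lem:projective}.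

\subsection*{Embedding into $\mathbb R^{b+n}$}
Different words share a coordinate of $F$, so cancellation is possible. It is limited because the first term after the branching of two points outweighs all later terms by the factor $3$.

\begin{lemma}\label{lem:F}
$\frac12\rho(P,Q)\le\|F(P)-F(Q)\|_1\le\rho(P,Q)$ for $P,Q\in\mathbb D$.
\end{lemma}

\begin{proof}
The upper bound is the triangle inequality. The words $w$ with $P,Q\in C_w$ are prefixes of one another. If there are infinitely many, then by \eqref{eq:nested} $\varphi_w(P)=\varphi_w(Q)=1$ for these words and both values are $0$ for all others, so $\rho(P,Q)=0$. Otherwise let $u$ be the longest one. For proper prefixes $w$ of $u$ both values are $1$ by \eqref{eq:nested}, and for words not comparable with $u$ both are $0$. So only $u$ and its extensions matter.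

Suppose first that $\varphi_u(P),\varphi_u(Q)$ are not both $1$, say $\varphi_u(P)\le\varphi_u(Q)$ and $\varphi_u(P)<1$. By \eqref{eq:nested}, $\varphi_w(P)=0$ for all proper extensions $w$ of $u$. Hence $\varphi_w(Q)\ge\varphi_w(P)$ for all $w$, the vector $F(Q)-F(P)$ is a sum of nonnegative multiples of basis vectors, and its $\ell^1$ norm is $\rho(P,Q)$.

Now suppose that $\varphi_u(P)=\varphi_u(Q)=1$. Let $a=\sum4^{-|w|}\varphi_w(P)\epsilon_{\operatorname{last}(w)}$, summed over the proper extensions $w$ of $u$, and let $a'$ be the same sum for $Q$. Then $F(P)-F(Q)=a-a'$. By the maximality of $u$, no word contributes to both $a$ and $a'$, so $\rho(P,Q)=\|a\|_1+\|a'\|_1$. If $a=0$ or $a'=0$, we have equality in the upper bound. Otherwise $P\in C_{ui}$ and $Q\in C_{ui'}$ with $i\ne i'$. The first term of $a$ is $4^{-|u|-1}\varphi_{ui}(P)\epsilon_i$. The remaining terms vanish unless $\varphi_{ui}(P)=1$, and in that case their total norm is at most $4^{-|u|-1}\sum_{l\ge1}4^{-l}=\frac134^{-|u|-1}$. So $a_i\ge\frac34\|a\|_1$, and therefore $a_{i'}\le\frac14\|a\|_1$. Exchanging $P$ and $Q$ gives $a'_{i'}\ge\frac34\|a'\|_1$ and $a'_i\le\frac14\|a'\|_1$.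 Hence
\[
\|a-a'\|_1\ge(a_i-a_i')+(a'_{i'}-a_{i'})\ge\tfrac12\|a\|_1+\tfrac12\|a'\|_1=\tfrac12\rho(P,Q).\qedhere
\]
\end{proof}

By Lemma~\ref{lem:F} and the equivalence of norms on $\mathbb R^{b+n}$, the map $P\mapsto(F(\operatorname{pr}P),P)$ is a bi-Lipschitz embedding of $(\Omega,d)$ into $\mathbb R^{b+n}$, and $d$ is doubling by Lemma~\ref{lem:doubling}(v).

\subsection*{No embedding into $\mathbb R^m$}
For each word $w$ of length $k$ pick $P_w\in\mathbb D\times\{0\}$ with $h_w=1$ at $\operatorname{pr}P_w$. This point lies in $C_w$ but not in $C_w'$. So $\varphi_{w^*}=1$ there for every prefix $w^*$ of $w$, by the choice of $P_w$ and \eqref{eq:nested}, and all other functions $\varphi$ vanish there. If $w\ne w'$ have length $k$ and first differ at position $j$, then $\rho(\operatorname{pr}P_w,\operatorname{pr}P_{w'})=2\sum_{i=j}^k4^{-i}\ge2\cdot4^{-k}$. The $d$-diameter of $\mathbb D\times\{0\}$ is at most $\frac23+2<3$. A bi-Lipschitz embedding into $\mathbb R^m$ with constant $L$ would place $b^k$ points at mutual distances at least $2\cdot4^{-k}/L$ in a ball of radius $3L$. The volume bound gives $b^k\le(1+3L^24^k)^m\le(1+3L^2)^m4^{km}$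 for all $k$, which contradicts $b>4^m$. This proves Theorem~\ref{thm:C}. \qed

\begin{thebibliography}{9}

\bibitem{BCL} Ball, Carlen and Lieb, Invent. Math. \textbf{115} (1994).

\bibitem{Kov} Leonid V. Kovalev, \emph{Bi-Lipschitz embedding of projective metrics}, arXiv:1312.7792 (2013).

\bibitem{Pis} Pisier, Israel J. Math. \textbf{20} (1975).

\end{thebibliography}
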